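\title{The optimal exponent in the arithmetic $k$-cycle removal lemma over $\mathbb{F}_p^n$}

\begin{abstract}
Fix a prime $p$ and an integer $k\ge 3$. Suppose that sets $X_1,\dots,X_k\subseteq\mathbb{F}_p^n$ cannot be freed of solutions of $x_1+\dots+x_k=0$ with $x_j\in X_j$ by deleting fewer than $\varepsilon p^n$ elements from each set. We prove that there are then at least $\varepsilon^{C}p^{(k-1)n}$ solutions, where $C=1+(k-2)/c_{p,k}$ and $p^{1-c_{p,k}}=\inf_{0<t<1}(1+t+\dots+t^{p-1})\,t^{-(p-1)/k}$. By a known lower bound this exponent is the smallest possible. The result is deduced from an inequality between the number of solutions and the entropies of the coordinates of a random solution, which also yields an asymmetric removal statement. The proof restricts a symmetrized system to a random subspace whose codimension is read off from a submodular entropy function, and applies a polynomial-method bound that tolerates large degrees.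
\end{abstract}

\section{The removal exponent}\label{sec:intro}

\subsection*{The problem}

Throughout, $p$ is a fixed prime, $k\ge3$ is a fixed integer, and $\log$ is the logarithm to base $p$. For $n\ge1$ let $V=\mathbb{F}_p^n$ and $N=p^n$. A \emph{system} in $V$ is a $k$-tuple of subsets $X_1,\dots,X_k\subseteq V$, and a \emph{$k$-cycle}, or \emph{cycle}, of the system is a tuple $(x_1,\dots,x_k)\in X_1\times\dots\times X_k$ with $x_1+\dots+x_k=0$. Any $k-1$ coordinates of a cycle determine the remaining one, so a system has at most $N^{k-1}$ cycles. A removal lemma says that a system with few cycles on this scale loses all of them after few deletions.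

\begin{definition}\label{def:adm}
An exponent $C>0$ is \emph{admissible} (for $p$ and $k$) if for all $0<\varepsilon<1$, all $n$ and all $X_1,\dots,X_k\subseteq\mathbb{F}_p^n$ at least one of the following holds: the system has at least $\varepsilon^CN^{k-1}$ cycles, or one can delete fewer than $\varepsilon N$ elements from each of the sets so that no cycle remains.
\end{definition}

Since $\varepsilon<1$, a smaller exponent is a stronger statement. The question, which comes from Fox, Lov\'asz and Sauermann \cite{FLS}, is to determine the infimum $C_{p,k}$ of the admissible exponents. The answer involves the constants $c_{p,m}$, defined for $m\ge3$ by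
\begin{equation}\label{eq:c}
\inf_{0<t<1}\frac{1+t+\dots+t^{p-1}}{t^{(p-1)/m}}=p^{1-c_{p,m}}.
\end{equation}
The quotient tends to $\infty$ as $t\to0$ and to $p$ as $t\to1$, and its logarithmic derivative at $t=1$ is $\frac{p-1}2-\frac{p-1}m>0$. So the infimum is less than $p$ and is attained at some $t\in(0,1)$, where it visibly exceeds $1$; thus $0<c_{p,m}<1$. At that $t$ the quotient strictly decreases when $m$ grows, so $c_{p,m}$ is strictly increasing in $m$. The problem comes with three known facts:
\begin{itemize}
\item[(K1)] the exponent $1+\frac{k-2}{c_{p,3}}$ is admissible;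
\item[(K2)] every admissible exponent is at least $1+\frac{k-2}{c_{p,k}}$;
\item[(K3)] for $k=3$ the smallest admissible exponent is $1+\frac1{c_{p,3}}$.
\end{itemize}
For $k>3$ the bounds (K1) and (K2) differ. For $p=2$, say, the minimum in \eqref{eq:c} is at $t=\frac1{m-1}$, which gives $c_{2,3}=\frac53-\log_23$ and $c_{2,4}=\frac34\log_23-1$, and for $k=4$ the two bounds are about $25.5$ and $11.6$. Of these facts we use only (K2), and only to conclude that our exponents are optimal.

\subsection*{Results}

From now on
\[
c=c_{p,k},\qquad C=1+\frac{k-2}{c}.
\]

\begin{theorem}\label{thm:A}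
The exponent $C=1+\frac{k-2}{c_{p,k}}$ is admissible. Hence, by \textup{(K2)}, $C_{p,k}=1+\frac{k-2}{c_{p,k}}$ for every prime $p$ and every $k\ge3$, and the infimum is a minimum.
\end{theorem}

We prove two stronger statements. The entropy of a random variable $S$ with finitely many values is $H(S)=-\sum_s\Pr(S=s)\log\Pr(S=s)$; the number $p^{H(S)}$ is the effective number of values of $S$, and it equals $M$ if $S$ is uniform on $M$ values. A \emph{random cycle} of a system is a random variable $Y=(Y_1,\dots,Y_k)$, with any distribution, whose values are cycles of the system.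

\begin{theorem}[entropy form]\label{thm:B}
Let $X_1,\dots,X_k\subseteq V$ have exactly $T$ cycles, and let $Y$ be any random cycle. Then
\[
T\ \ge\ N^{k-1}\prod_{j=1}^k\Big(\frac{p^{H(Y_j)}}{N}\Big)^{C/k}.
\]
\end{theorem}

\begin{theorem}[asymmetric removal]\label{thm:C}
Let $\varepsilon_1,\dots,\varepsilon_k\in(0,1]$ and $X_1,\dots,X_k\subseteq V$. Either there are at least $(\varepsilon_1\cdots\varepsilon_k)^{C/k}N^{k-1}$ cycles, or one can delete fewer than $\varepsilon_jN$ elements from each $X_j$ so that no cycle remains.
\end{theorem}

The entropy form is the right one to prove because entropy adds under products of systems, and products are our main tool for creating symmetry and for removing constant factors. It gives removal at once.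

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
Suppose that the deletion alternative fails. Take a maximal family of cycles any two of which differ in every coordinate, and let $M$ be its size. Delete from each $X_j$ the $M$ elements used by the family. A remaining cycle would differ from all members of the family in every coordinate, contrary to maximality, so no cycle remains. As the deletion alternative fails, $M\ge\varepsilon N$. For $Y$ uniform on the family each $Y_j$ is uniform on $M$ values, and Theorem~\ref{thm:B} gives $T\ge N^{k-1}(M/N)^C\ge\varepsilon^CN^{k-1}$.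
\end{proof}

Theorem~\ref{thm:A} is also the case $\varepsilon_1=\dots=\varepsilon_k$ of Theorem~\ref{thm:C}. Both deductions work with any constant in place of $C$, so by (K2) the constant $C$ cannot be lowered in Theorem~\ref{thm:B} or in Theorem~\ref{thm:C}.

\subsection*{Which exponent to expect}

Call a system \emph{diagonal} if any two distinct cycles differ in every coordinate. Such systems are natural candidates for the worst case: they have as few cycles as their resistance to deletion allows. If a diagonal system has $M\ge1$ cycles, each deleted element destroys at most one cycle, so deleting fewer than $M/k$ elements from each set leaves a cycle. With $\varepsilon=M/(kN)$, an admissible exponent $C'$ must therefore satisfy $M\ge(M/(kN))^{C'}N^{k-1}$. If $M=N^{1-\gamma}$ along a sequence with $N\to\infty$, comparing powers of $N$ gives $1-\gamma\ge-\gamma C'+k-1$, that is, $C'\ge1+\frac{k-2}\gamma$. The system $X_1=\dots=X_k=\{0\}$ has $\gamma=1$ and gives $C'\ge k-1$; larger diagonal systems force larger exponents. The polynomial method limits their size to $M\le kN^{1-c}$ (Lemmas~\ref{lem:poly}, \ref{lem:diag} and~\ref{lem:degree}),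 so diagonal systems can force no exponent above $1+\frac{k-2}c$. Theorem~\ref{thm:A} says that no other system does worse. Conversely, Theorem~\ref{thm:B} contains the bound on diagonal systems: for $Y$ uniform it reads $M\ge N^{k-1}(M/N)^C$, which is $M\le N^{1-c}$.

The proof therefore has to extract from an arbitrary system something close to a diagonal system, losing nothing in the exponent. Sections~\ref{sec:slice} and~\ref{sec:three} do this for $k=3$, where a random subspace produces a diagonal system. Section~\ref{sec:obst} shows on two examples with $k=4$ why this breaks down, Sections~\ref{sec:entropy} and~\ref{sec:degree} supply the two remedies, and Section~\ref{sec:large} combines them. All this concerns systems with strong symmetry; Section~\ref{sec:B} reduces Theorem~\ref{thm:B} to such systems, and Section~\ref{sec:C} derives Theorem~\ref{thm:C} by linear programming duality.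

\section{Slice decompositions}\label{sec:slice}

Let $\mathbb{F}$ be the algebraic closure of $\mathbb{F}_p$; all we need is an infinite field containing $\mathbb{F}_p$. Let $X_1,\dots,X_k$ be finite sets and $E\subseteq X_1\times\dots\times X_k$. A \emph{slice decomposition of $E$ of type $(r_1,\dots,r_k)$} is an identity of $\mathbb{F}$-valued functions on $X_1\times\dots\times X_k$,
\begin{equation}\label{eq:slice}
1_E(x)=\sum_{j=1}^k\sum_{i=1}^{r_j}u_{j,i}(x_j)\,v_{j,i}\big((x_l)_{l\ne j}\big),
\end{equation}
in which each term, or slice, is a function of one coordinate times a function of the others. Restricting all functions to subsets $X'_j\subseteq X_j$ gives a decomposition of $E\cap\prod_jX'_j$ of the same type. The method is to show that sets of cycles need few slices while nearly diagonal sets need many.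

\begin{lemma}\label{lem:poly}
Let $n'\ge0$ and $X_1,\dots,X_k\subseteq\mathbb{F}_p^{n'}$. The set of cycles of this system has a slice decomposition with $\sum_jr_j\le k\,p^{(1-c)n'}$.
\end{lemma}

\begin{proof}
By restriction we may take $X_j=\mathbb{F}_p^{n'}$ for all $j$. Since $a^{p-1}=1$ for $a\in\mathbb{F}_p\setminus\{0\}$, the indicator function of the cycles is $\prod_{i=1}^{n'}\big(1-(x_{1,i}+\dots+x_{k,i})^{p-1}\big)$. Each variable $x_{j,i}$ occurs in one factor only, so the expansion has degree at most $p-1$ in each variable and total degree at most $(p-1)n'$. Every monomial thus has degree at most $d=(p-1)n'/k$ in the variables of some block $x_j=(x_{j,1},\dots,x_{j,n'})$. Assign each monomial to such a block, and group the monomials assigned to block $j$ by their $x_j$-part; each group is a slice. So $r_j$ is at most the number of $a\in\{0,\dots,p-1\}^{n'}$ with $\sum_ia_i\le d$. For $0<t<1$ each such $a$ has $t^{\sum_i a_i-d}\ge1$, whence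
\[
r_j\le\sum_{a\in\{0,\dots,p-1\}^{n'}}t^{\sum_i a_i-d}=\Big(\frac{1+t+\dots+t^{p-1}}{t^{(p-1)/k}}\Big)^{n'}.
\]
Taking the infimum over $t$ gives $r_j\le p^{(1-c)n'}$ by \eqref{eq:c}.
\end{proof}

To bound the number of slices from below we test \eqref{eq:slice} against functions that annihilate every slice. Given \eqref{eq:slice}, let
\[
G_j=\Big\{g\in\mathbb{F}^{X_j}:\ \sum_{z\in X_j}g(z)u_{j,i}(z)=0\ \text{ for }i=1,\dots,r_j\Big\},
\]
a subspace of $\mathbb{F}^{X_j}$ of codimension at most $r_j$.

\begin{lemma}\label{lem:test}
\begin{itemize}
\item[(a)] If $g_j\in G_j$ for all $j$, then $\sum_{x\in E}\prod_jg_j(x_j)=0$.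
\item[(b)] $G_j$ contains a function that vanishes at no more than $r_j$ points.
\item[(c)] If a matrix $B$ indexed by $X_i\times X_j$ satisfies $\sum_{z,z'}B(z,z')g(z)g'(z')=0$ for all $g\in G_i$ and $g'\in G_j$, then $B$ has rank at most $r_i+r_j$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Multiply \eqref{eq:slice} by $\prod_jg_j(x_j)$ and sum over all $x$. The slice $u_{j,i}v_{j,i}$ contributes a multiple of $\sum_zg_j(z)u_{j,i}(z)=0$.

(b) Let $d=\dim G_j\ge|X_j|-r_j$. A matrix whose rows form a basis of $G_j$ has $d$ linearly independent columns, so restriction to the corresponding $d$ points is an isomorphism $G_j\to\mathbb{F}^d$. Take the preimage of the all-ones vector.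

(c) The matrix $B$ maps $G_j$ into the annihilator of $G_i$, which has dimension at most $r_i$, and it maps a complement of $G_j$ onto a space of dimension at most $r_j$.
\end{proof}

\begin{lemma}\label{lem:diag}
Let $k=3$, and suppose that any two distinct members of $E$ differ in every coordinate. Then $|E|\le r_1+r_2+r_3$ for every slice decomposition of $E$.
\end{lemma}

\begin{proof}
Take $g_3\in G_3$ vanishing at no more than $r_3$ points, and let $B$ be the matrix on $X_1\times X_2$ with entry $g_3(e_3)$ at position $(e_1,e_2)$ for $e\in E$ and zeros elsewhere. By Lemma~\ref{lem:test}(a) and (c), its rank is at most $r_1+r_2$. It has at most one nonzero entry in each row and each column, so its rank is the number of $e\in E$ with $g_3(e_3)\ne0$, which is at least $|E|-r_3$ because $e\mapsto e_3$ is injective.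
\end{proof}

\section{Random subspaces and the case $k=3$}\label{sec:three}

The core of the paper is Theorem~\ref{thm:B} for systems in which all elements, and all $k$ sets, look alike. A system $Z_1,\dots,Z_k\subseteq V$ with exactly $T\ge1$ cycles is \emph{regular} if $|Z_1|=\dots=|Z_k|=M$ and every element of every $Z_j$ lies in exactly $T/M$ cycles. It is \emph{symmetric} if for every permutation $\pi\in S_k$ there is a linear automorphism $L_\pi$ of $V$ with $L_\pi(Z_j)=Z_{\pi(j)}$ for all $j$.

\begin{proposition}\label{prop:main}
A symmetric regular system in $V=\mathbb{F}_p^n$ satisfies $T\ge N^{k-1}(M/N)^C$.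
\end{proposition}

Write $\tau=\log T$ and $\eta=\log M\le n$; the claim is $\tau\ge(k-1)n-C(n-\eta)$. We shall find a \emph{rate} $\theta$, the normalized codimension of a random subspace, for which the following lemma applies.

\begin{lemma}\label{lem:reduce}
Let $\theta\ge0$ satisfy $\tau\ge\eta+(k-2)\theta$, and suppose that $\theta\ge n$ or
\begin{equation}\label{eq:key}
\eta-\theta\le(1-c)(n-\theta).
\end{equation}
Then $\tau\ge(k-1)n-C(n-\eta)$.
\end{lemma}

\begin{proof}
If $\theta\ge n$, then $\tau\ge(k-1)n-(n-\eta)\ge(k-1)n-C(n-\eta)$ because $C\ge1$. If \eqref{eq:key} holds, then $c\theta\ge\eta-(1-c)n$, so $\theta\ge n-\frac{n-\eta}c$ and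
\[
\tau\ge\eta+(k-2)n-\frac{k-2}c(n-\eta)=(k-1)n-\Big(1+\frac{k-2}c\Big)(n-\eta).\qedhere
\]
\end{proof}

Inequality \eqref{eq:key} has a plain meaning. In a subspace of codimension $\theta$ about $p^{\eta-\theta}$ elements of each set remain; if these formed a diagonal system with each element in a cycle, the polynomial method would bound their number by about $p^{(1-c)(n-\theta)}$. The next lemma describes the restriction. We intersect the sets with cosets of a subspace whose shifts sum to zero: the restricted system is then a translate of a system inside the subspace, and every cycle survives with the same probability.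

\begin{lemma}[sampling]\label{lem:sample}
Let $W$ be an $\mathbb{F}_p$-vector space of dimension $n'$, let $Z'_1,\dots,Z'_k\subseteq W$, and let $0\le q\le n'$ be an integer. Choose a uniformly random subspace $U\le W$ of codimension $q$ and uniform $a_1,\dots,a_{k-1}\in W$, all independent, and put $a_k=-\sum_{j<k}a_j$. Let $X'_j=\{z\in Z'_j:z+a_j\in U\}$ and let $E$ be the set of cycles of $X'_1,\dots,X'_k$. Let $x,x'$ be cycles of $Z'_1,\dots,Z'_k$.
\begin{itemize}
\item[(i)] For every outcome and all $X''_j\subseteq X'_j$, the set of cycles of $X''_1,\dots,X''_k$ has a slice decomposition with $\sum_jr_j\le k\,p^{(1-c)(n'-q)}$.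
\item[(ii)] $\Pr(x\in E)=p^{-(k-1)q}$.
\item[(iii)] $\Pr(x'\in E\mid x\in E)\le p^{-qR}$, where $R$ is the dimension of the span of the differences $d_j=x'_j-x_j$, $1\le j\le k$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The sets $X''_j+a_j$ lie in $U\cong\mathbb{F}_p^{n'-q}$, and since $\sum_ja_j=0$ the translation matches cycles with cycles. Apply Lemma~\ref{lem:poly}.

(ii) We have $x\in E$ if and only if $x_j+a_j\in U$ for all $j$. The condition for $j=k$ follows from the others, as $x_k+a_k=-\sum_{j<k}(x_j+a_j)$. Given $U$, the first $k-1$ conditions are independent and have probability $p^{-q}$ each. So $\Pr(x\in E\mid U)=p^{-(k-1)q}$ for every $U$.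

(iii) As $\Pr(x\in E\mid U)$ does not depend on $U$, the subspace $U$ is still uniform when conditioned on $x\in E$. Given $x\in E$, we have $x'\in E$ if and only if all $d_j$ lie in $U$. The automorphisms of $W$ act transitively on $R$-dimensional subspaces, so the probability that $U$ contains a fixed one equals the probability that a uniformly random linearly independent $R$-tuple lies in a fixed $U$. This is $\prod_{i<R}\frac{p^{n'-q}-p^i}{p^{n'}-p^i}$ if $R\le n'-q$ and $0$ otherwise, and each factor is at most $p^{-q}$.
\end{proof}

We apply the lemma to powers of the system. Let $\mathcal{C}$ be the set of cycles of $Z_1,\dots,Z_k$. The cycles of $Z_1^m,\dots,Z_k^m\subseteq V^m$ are the sequences $x=(x^1,\dots,x^m)\in\mathcal{C}^m$, so there are $T^m$ of them, and each element of $Z_j^m$ lies in $(T/M)^m$. Letting $m\to\infty$ makes constant factors and the rounding of the codimension negligible. Call two distinct cycles \emph{neighbors} if they agree in some coordinate $j\in\{1,\dots,k\}$.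

\begin{proof}[Proof of Proposition~\ref{prop:main} for $k=3$]
Let $\theta=\tau-\eta$; it is nonnegative because $T/M$ is a positive integer. By Lemma~\ref{lem:reduce} it suffices to prove \eqref{eq:key} when $\theta<n$. Fix $\kappa>0$ with $\theta+\kappa<n$, and apply Lemma~\ref{lem:sample} to $Z_1^m,Z_2^m,Z_3^m\subseteq V^m$ with $q=\lceil m(\theta+\kappa)\rceil\le nm$.

A cycle $x\in\mathcal{C}^m$ has at most $3(T/M)^m=3p^{m\theta}$ neighbors. If $x'$ is one, say $x'_1=x_1$, the differences are $(0,d,-d)$ with $d\ne0$, and they span one dimension. Given $x\in E$, the expected number of neighbors of $x$ in $E$ is therefore at most $3p^{m\theta-q}\le3p^{-\kappa m}$, which is at most $\frac12$ for large $m$. Call $x\in E$ \emph{isolated} if it has no neighbor in $E$. The expected number of isolated cycles is at least $\frac12T^mp^{-2q}$; fix an outcome with at least this many. Let $X''_j$ be the set of $j$th coordinates of isolated cycles. A cycle of $X''_1,X''_2,X''_3$ lies in $E$ and shares its first coordinate with an isolated cycle, so it is that cycle. Hence the cycles of this system are exactly the isolated cycles, the system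 is diagonal, and Lemmas~\ref{lem:diag} and~\ref{lem:sample}(i) give
\[
\tfrac12T^mp^{-2q}\le3p^{(1-c)(nm-q)}.
\]
Take logarithms, divide by $m$, let $m\to\infty$, so that $q/m\to\theta+\kappa$, and then let $\kappa\to0$. The result is $\tau-2\theta\le(1-c)(n-\theta)$, and $\tau-2\theta=\eta-\theta$.
\end{proof}

Symmetry was not used here; it enters only for $k\ge4$.

\section{Two obstacles for $k=4$}\label{sec:obst}

For neighbors $x,x'$ one difference vanishes and all differences sum to zero, so they span at most $k-2$ dimensions. If they always spanned exactly $k-2$ dimensions, the argument above would run with $\theta=\frac{\tau-\eta}{k-2}$: the $p^{m(\tau-\eta)}$ neighbors in a coordinate would each survive with probability about $p^{-m(k-2)\theta}$, and about $p^{m(\tau-(k-1)\theta)}=p^{m(\eta-\theta)}$ isolated cycles would remain, as \eqref{eq:key} requires. For $k\ge4$ the span can be smaller, and degenerate neighbors are more likely to survive. Removing them needs a larger rate $\theta'$, which only yields $\tau-(k-1)\theta'\le(1-c)(n-\theta')$; this is \eqref{eq:key} with $\eta$ replaced by the smaller number $\tau-(k-2)\theta'$,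 and the final bound is too weak.

\begin{example}[symmetry helps]\label{ex:asym}
Let $W=\mathbb{F}_p^w$, $V=W\oplus W$, $Z_1=Z_2=W\oplus0$ and $Z_3=Z_4=0\oplus W$. The cycles are $((a,0),(-a,0),(0,b),(0,-b))$, so the system is regular with $\eta=w$, $\tau=2w$ and $\frac{\tau-\eta}2=\frac w2$. The $p^w-1$ cycles that agree with a given one in coordinate $1$ also agree with it in coordinate $2$, and their differences span one dimension. To remove them one needs codimension at least $w$, and then the expected number of surviving cycles is at most $p^{2w-3w}<1$.

Now take the product of the three systems of this kind given by the three ways to split $\{1,2,3,4\}$ into two pairs. Thus $V=W^6$ with components indexed by the pairs $\{a,b\}$, and $Z_j$ consists of the vectors supported on the three pairs containing $j$. Here $\eta=3w$, $\tau=6w$ and $\frac{\tau-\eta}2=\frac{3w}2$. A cycle that agrees with a given one in coordinate $1$ is described by differences $d_{23},d_{24},d_{34}\in W$. If exactly one of them is nonzero, the span has dimension one; if at least two are nonzero, two of the vectors $d_2,d_3,d_4$ are nonzero with different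 supports and the span has dimension two. So the expected number of surviving neighbors in coordinate $1$ is at most $3p^{w-q}+p^{3w-2q}$, which is small as soon as $q$ exceeds $\frac{3w}2$ by a large constant. Symmetrizing has restored the ideal rate.
\end{example}

\begin{example}[symmetry is not enough]\label{ex:cap}
Let $p=3$, $V=\mathbb{F}_3^4$ and $Z_j=\{z\in\{0,1\}^4:z_j=0\}$. Three elements of $\{0,1\}$ sum to zero in $\mathbb{F}_3$ only if they are equal, so the cycles are
\[
x_1=(0,b_2,b_3,b_4),\quad x_2=(b_1,0,b_3,b_4),\quad x_3=(b_1,b_2,0,b_4),\quad x_4=(b_1,b_2,b_3,0)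
\]
with $b\in\{0,1\}^4$. The system is regular with $M=8$, $T=16$, and permuting the coordinates of $V$ shows that it is symmetric. In the $m$th power, the $2^m$ cycles that agree with a given one in coordinate $1$ have differences $(0,d,d,d)$, which is possible because $3d=0$. They span at most one dimension, so removing them needs rate $\theta'=\log2$, twice the ideal rate, and then $\tau-2\theta'=\log4$ takes the place of $\eta=\log8$.

There is a way out. Any two coordinates of a cycle determine $b$, so no two cycles agree in two coordinates. Suppose that under this condition a set $E$ in which each element lies in at most $D$ members needs at least $|E|/D$ slices. Then, with no sampling at all, $16^m/2^m\le4\cdot3^{(1-c)4m}$, which in the limit is \eqref{eq:key} with $\theta=0$, and $\tau\ge\eta+2\theta$ holds.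
\end{example}

The examples suggest the plan. Sample at a rate that may be \emph{below} the ideal one, chosen so that, by symmetry, all neighbors in two coordinates disappear (Section~\ref{sec:entropy}); keep the neighbors in one coordinate and pay for them with a factor $D$ in the slice bound (Section~\ref{sec:degree}). The lower rate leaves more cycles, and the gain will cancel $D$ exactly.

\section{An entropy function on subspaces of $\mathbb{F}_p^k$}\label{sec:entropy}

By Lemma~\ref{lem:sample}(iii), what matters about a pair of cycles is the space of linear relations among its differences. So we need to know, for each subspace $A\le\mathbb{F}_p^k$, how many cycles $x'$ satisfy $\sum_j\alpha_jx'_j=\sum_j\alpha_jx_j$ for all $\alpha\in A$; we then say that $x'$ \emph{agrees with $x$ on $A$}. These numbers vary with $x$, but their logarithmic averages are entropies, which obey useful inequalities. We recall the standard facts.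
\begin{itemize}
\item[(H1)] $H(S)\ge-\log\max_s\Pr(S=s)$, and $H(S,S')=H(S)+H(S')$ for independent $S,S'$.
\item[(H2)] If $S$ is a function of $Y$, then $H(Y)-H(S)=H(Y\mid S)\ge0$, where $H(Y\mid S)$ is the average over $s$, with weights $\Pr(S=s)$, of the entropy of $Y$ conditioned on $S=s$.
\item[(H3)] If $S''$ is a function of $S$ and also a function of $S'$, then $H(S,S')+H(S'')\le H(S)+H(S')$. This is the subadditivity $H(S,S'\mid S'')\le H(S\mid S'')+H(S'\mid S'')$ rewritten with (H2).
\end{itemize}

Let $Z_1,\dots,Z_k$ be a symmetric regular system and let $Y$ be uniform on $\mathcal{C}$. For $A\le\mathbb{F}_p^k$ let $AY=(\sum_j\alpha_jY_j)_{\alpha\in A}$, let $h(A)=H(AY)$, and let $n_A(x)$ be the number of $x'\in\mathcal{C}$ that agree with $x\in\mathcal{C}$ on $A$. Let $e_1,\dots,e_k$ be the standard basis of $\mathbb{F}_p^k$ and $\mathbf{1}=(1,\dots,1)$. A permutation $\pi\in S_k$ acts on $\mathbb{F}_p^k$ by $(\pi\alpha)_{\pi(j)}=\alpha_j$, so $\pi e_j=e_{\pi(j)}$ and $\pi\mathbf{1}=\mathbf{1}$.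

\begin{lemma}\label{lem:h}
\begin{itemize}
\item[(i)] $\mathbb{E}\log n_A(Y)=\tau-h(A)$.
\item[(ii)] $h$ is monotone, $h(\mathbb{F}_p^k)=\tau$, and $h(\langle\mathbf{1},e_j\rangle)=\eta$ for all $j$.
\item[(iii)] $h(A+B)+h(A\cap B)\le h(A)+h(B)$.
\item[(iv)] $h(\pi A)=h(A)$ for all $\pi\in S_k$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Conditioned on the value of $AY$, the variable $Y$ is uniform on a set of size $n_A(Y)$. So both sides equal $H(Y\mid AY)$ by (H2).

(ii) If $A\subseteq B$, then $AY$ is a function of $BY$. The variables $\mathbb{F}_p^kY$ and $Y$ determine each other. Since $\sum_jY_j=0$, so do $\langle\mathbf{1},e_j\rangle Y$ and $Y_j$, and $Y_j$ is uniform on $Z_j$ by regularity.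

(iii) The variables $(A+B)Y$ and $(AY,BY)$ determine each other, and $(A\cap B)Y$ is a function of $AY$ and a function of $BY$. Apply (H3).

(iv) Define $Y'$ by $Y'_{\pi(j)}=L_\pi Y_j\in Z_{\pi(j)}$. Its coordinates sum to $L_\pi(\sum_jY_j)=0$, so $Y\mapsto Y'$ is an injective map $\mathcal{C}\to\mathcal{C}$, hence a bijection, and $Y'$ is uniform on $\mathcal{C}$. As $\sum_i(\pi\alpha)_iY'_i=L_\pi(\sum_j\alpha_jY_j)$, the variables $(\pi A)Y'$ and $AY$ determine each other.
\end{proof}

In the $m$th power about $p^{m(\tau-h(A))}$ cycles agree with a given one on $A$, and those with no further relations survive sampling at rate $\theta$ with probability about $p^{-m\theta(k-\dim A)}$. So we must compare $\tau-h(A)$ with $\theta(k-\dim A)$. Let $B_1=\langle\mathbf{1},e_1\rangle$, the two-dimensional space of vectors $(s,t,\dots,t)$, and define the rate $\theta$ and the \emph{defect} $\Delta$ by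
\begin{equation}\label{eq:theta}
\theta=\min_{A\supsetneq B_1}\frac{h(A)-\eta}{\dim A-2},\qquad\Delta=\tau-\eta-(k-2)\theta.
\end{equation}
Thus $\theta$ is the slowest growth of entropy per dimension above $B_1$. It is nonnegative by monotonicity, and the choice $A=\mathbb{F}_p^k$ shows that $\Delta\ge0$, which is the first hypothesis of Lemma~\ref{lem:reduce}. The defect vanishes exactly when $\theta$ is the ideal rate.

\begin{lemma}\label{lem:ab}
Let $A\le\mathbb{F}_p^k$.
\begin{itemize}
\item[(a)] If $A\supseteq\langle\mathbf{1},e_j\rangle$ for some $j$, then $h(A)\ge\eta+(\dim A-2)\theta$; equivalently, $\tau-h(A)\le(k-\dim A)\theta+\Delta$.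
\item[(b)] If $A\supseteq\langle\mathbf{1},e_i,e_j\rangle$ for some $i\ne j$, then $\tau-h(A)\le(k-\dim A)\theta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $j=1$ this is the definition of $\theta$ (with equality for $A=B_1$); Lemma~\ref{lem:h}(iv) moves any $j$ to $1$.

(b) By Lemma~\ref{lem:h}(iv) let $\{i,j\}=\{1,2\}$. The definition of $\theta$ bounds $h$ from below starting at $B_1$, whereas (b) bounds the growth of $h$ from $A$ up to the whole space. Submodularity converts one into the other if we find a subspace $A_*$ on which (a) is tight and which satisfies $A+A_*=\mathbb{F}_p^k$. Symmetry provides it.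

On the subspaces containing $B_1$ consider $g(B)=h(B)-\theta\dim B$. By (a) its minimum is $\eta-2\theta$, attained at $B_1$ and at a subspace that attains the minimum in \eqref{eq:theta}. Since $\dim(B+B')+\dim(B\cap B')=\dim B+\dim B'$, the function $g$ is submodular like $h$. If $B,B'$ are minimizers, then $g(B+B')+g(B\cap B')\le2\min g$, and both terms on the left are at least $\min g$, so $B+B'$ is a minimizer. Hence the sum $A_*$ of all minimizers is a minimizer, and $A_*\supsetneq B_1$. A permutation $\pi$ with $\pi(1)=1$ fixes $B_1$ and preserves $g$, so it permutes the minimizers and $\pi A_*=A_*$.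

Pick $v\in A_*\setminus B_1$. Then $v_a\ne v_b$ for some $a,b\ge2$, and subtracting from $v$ its image under the transposition $(a\,b)$ gives $(v_a-v_b)(e_a-e_b)\in A_*$. By invariance $e_{a'}-e_{b'}\in A_*$ for all $a',b'\ge2$. Together with $e_1\in A_*$ and $e_2\in A$ these vectors span $\mathbb{F}_p^k$, so $A+A_*=\mathbb{F}_p^k$. Now submodularity, the equality $h(A_*)=\eta+(\dim A_*-2)\theta$, and (a) for $A\cap A_*\supseteq B_1$ give
\[
\tau-h(A)\le h(A_*)-h(A\cap A_*)\le\theta\big(\dim A_*-\dim(A\cap A_*)\big)=\theta(k-\dim A).\qedhere
\]
\end{proof}

\begin{remark}\label{rem:defect}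
The vectors $e_1$ and $e_a-e_2$ ($a\ge3$) span the hyperplane $v_2+\dots+v_k=0$, which contains $\mathbf{1}$ only if $p$ divides $k-1$. So if $p\nmid k-1$, then $A_*=\mathbb{F}_p^k$ and $\Delta=0$; part (a) is then as strong as part (b), and sampling removes all neighbors. A positive defect does occur: in Example~\ref{ex:cap} the differences $Y_a-Y_b$ ($a,b\ge2$) are functions of $Y_1$, so $h$ equals $\eta$ on the hyperplane, $\theta=0$ and $\Delta=\log2$. Without symmetry (b) fails: in the first system of Example~\ref{ex:asym} we have $h(\langle\mathbf{1},e_1,e_2\rangle)=\eta$, so $\theta=0$, while $\tau-h(\langle\mathbf{1},e_1,e_2\rangle)=w$.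
\end{remark}

\section{Slice decompositions of sets with bounded degrees}\label{sec:degree}

We now extend Lemma~\ref{lem:diag} to sets in which an element may lie in up to $D$ members. That proof exhibited one matrix of low rank whose rank could be read off its support. With several positions in a row or column, the support no longer determines the rank. We obtain instead a whole space of low-rank matrices with sparse support and bound its dimension. Recall K\"onig's theorem: for a set $L$ of positions in a matrix, the largest number of positions of $L$ no two of which are in the same row or column equals the smallest number of rows and columns that cover $L$.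

\begin{lemma}\label{lem:space}
Let $\mathcal{A}$ be a linear space of matrices over $\mathbb{F}$, all of rank at most $\rho$ and all supported in a set $S$ of positions that has at most $D$ positions in every row and every column. Then $\dim\mathcal{A}\le\rho D$.
\end{lemma}

Equality holds for the space of all $\rho\times D$ matrices with $\rho\le D$.

\begin{proof}
Order the positions lexicographically, first by row and then by column. The \emph{leading position} of a nonzero matrix is its first nonzero position. Let $L\subseteq S$ be the set of leading positions of nonzero members of $\mathcal{A}$, and for $l\in L$ pick $A_l\in\mathcal{A}$ with leading position $l$. The $A_l$ are linearly independent, since a nontrivial combination is nonzero at the earliest leading position involved. They span $\mathcal{A}$, since subtracting a suitable multiple of an $A_l$ from a nonzero member moves its leading position later, and this ends at $0$. So $|L|=\dim\mathcal{A}$.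

Let $(i_1,j_1),\dots,(i_\nu,j_\nu)\in L$ lie in distinct rows $i_1<\dots<i_\nu$ and distinct columns, and let $A_a\in\mathcal{A}$ have leading position $(i_a,j_a)$. We claim that $\nu\le\rho$. Consider the minor of $\sum_at_aA_a$ in the rows $i_1,\dots,i_\nu$ and columns $j_1,\dots,j_\nu$ as a polynomial in $t_1,\dots,t_\nu$. By multilinearity in the rows, the coefficient of $t_1\cdots t_\nu$ is $\sum_\phi\det\big(A_{\phi(a)}(i_a,j_b)\big)_{a,b}$, summed over the permutations $\phi$ of $\{1,\dots,\nu\}$. Row $i_a$ of $A_{\phi(a)}$ is zero if $a<\phi(a)$, so only permutations with $\phi(a)\le a$ for all $a$ contribute, and the identity is the only one. In the matrix $\big(A_a(i_a,j_b)\big)_{a,b}$ the diagonal entries are nonzero and the entry $(a,b)$ vanishes if $j_b<j_a$; listing rows and columns in the order of increasing $j$ makes it triangular, so its determinant is nonzero. A nonzero polynomial over the infinite field $\mathbb{F}$ has a nonzero value, so some member of $\mathcal{A}$ has rank at least $\nu$, and the claim follows.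

By K\"onig's theorem $L$ is covered by at most $\rho$ rows and columns, each of which contains at most $D$ positions of $S\supseteq L$.
\end{proof}

After sampling, some cycles will be bad: they have a neighbor in two coordinates or too many neighbors in one. For $k=3$ we discarded bad cycles by shrinking the sets. This no longer works, because all coordinates of a bad cycle may also occur in good cycles. The lemma must therefore allow bad members, at a cost of one unit each.

\begin{lemma}\label{lem:degree}
Let $k\ge4$, let $E\subseteq X_1\times\dots\times X_k$ have a slice decomposition of type $(r_1,\dots,r_k)$, and let $\hat E\subseteq E$. Suppose that the maps $e\mapsto(e_1,e_2)$ and $e\mapsto(e_3,e_4)$ are injective on $\hat E$ and that every element of every $X_j$ lies in at most $D$ members of $\hat E$. Then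
\[
|\hat E|\le D\sum_jr_j+|E\setminus\hat E|.
\]
\end{lemma}

With $D=1$ and $\hat E=E$ this is the bound for diagonal systems. The injectivity hypotheses cannot be dropped: the set of all cycles in $V^k$ has $N^{k-1}$ members and $D=N^{k-2}$, yet it needs at most $kN^{1-c}$ slices, which is less than $N$ for large $n$. For $k=3$ the same set has every pair of coordinates injective, so two \emph{disjoint} pairs are needed, and there is no such lemma for $k=3$.

\begin{proof}
We remove the coordinates $j\ge5$ as in Lemma~\ref{lem:diag} and regard what is left as a pairing between functions of $(x_1,x_2)$ and functions of $(x_3,x_4)$, which is diagonal on $\hat E$ by injectivity.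

For $j\ge5$ fix $g_j\in G_j$ vanishing at no more than $r_j$ points. Let $w(x)=\prod_{j\ge5}g_j(x_j)$ (so $w=1$ if $k=4$) and $\hat E'=\{e\in\hat E:w(e)\ne0\}$. Each zero of a $g_j$ lies in at most $D$ members of $\hat E$, so $|\hat E'|\ge|\hat E|-D\sum_{j\ge5}r_j$. Put $E_b=E\setminus\hat E$. Let $G_{12}$ be the span of the functions $g_1(x_1)g_2(x_2)$ on $X_1\times X_2$ with $g_1\in G_1$, $g_2\in G_2$, and define $G_{34}$ in the same way on $X_3\times X_4$. By Lemma~\ref{lem:test}(a) and bilinearity,
\begin{equation}\label{eq:pair}
\sum_{x\in E}w(x)\,f(x_1,x_2)\,f'(x_3,x_4)=0\qquad(f\in G_{12},\ f'\in G_{34}).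
\end{equation}
Define linear maps $P:G_{12}\to\mathbb{F}^{\hat E'}$, $P_b:G_{12}\to\mathbb{F}^{E_b}$ and $Q:G_{34}\to\mathbb{F}^{\hat E'}$ by $P(f)_e=f(e_1,e_2)$, $P_b(f)_e=f(e_1,e_2)$ and $Q(f')_e=f'(e_3,e_4)$.

\emph{The images are nearly orthogonal.} For $f\in\ker P_b$ the terms of \eqref{eq:pair} with $x\in E_b$ vanish, and those with $x\in\hat E\setminus\hat E'$ vanish because $w(x)=0$. So $P(\ker P_b)$ and $\operatorname{Im}Q$ are orthogonal for the form $\sum_{e\in\hat E'}w(e)a_ea'_e$ on $\mathbb{F}^{\hat E'}$. The form is nondegenerate since $w\ne0$ on $\hat E'$, hence $\dim P(\ker P_b)+\dim\operatorname{Im}Q\le|\hat E'|$. Moreover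
\[
\dim P(\ker P_b)\ge\dim\ker P_b-\dim\ker P=\dim\operatorname{Im}P-\dim\operatorname{Im}P_b\ge\dim\operatorname{Im}P-|E_b|.
\]

\emph{The images are large.} The annihilator of $\operatorname{Im}P$ consists of the $a\in\mathbb{F}^{\hat E'}$ with $\sum_ea_eg_1(e_1)g_2(e_2)=0$ for all $g_1\in G_1$, $g_2\in G_2$. Since $e\mapsto(e_1,e_2)$ is injective, placing $a_e$ at position $(e_1,e_2)$ identifies the annihilator with a space of matrices on $X_1\times X_2$. They have rank at most $r_1+r_2$ by Lemma~\ref{lem:test}(c), and they are supported on $\{(e_1,e_2):e\in\hat E'\}$, which has at most $D$ positions in each row and column. By Lemma~\ref{lem:space}, $\dim\operatorname{Im}P\ge|\hat E'|-(r_1+r_2)D$. The same argument with the coordinates $3,4$ gives $\dim\operatorname{Im}Q\ge|\hat E'|-(r_3+r_4)D$.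

Combining the estimates, $2|\hat E'|-D(r_1+r_2+r_3+r_4)-|E_b|\le|\hat E'|$. Thus $|\hat E'|\le D(r_1+\dots+r_4)+|E_b|$, and adding $D\sum_{j\ge5}r_j$ gives the claim.
\end{proof}

\section{Symmetric regular systems for $k\ge4$}\label{sec:large}

\begin{proof}[Proof of Proposition~\ref{prop:main} for $k\ge4$]
Let $\theta$ and $\Delta$ be as in \eqref{eq:theta}. By Lemma~\ref{lem:reduce} it suffices to prove \eqref{eq:key} when $\theta<n$. Fix $\kappa>0$ with $\theta+2\kappa<n$, and let $K$ be the number of subspaces of $\mathbb{F}_p^k$.

\emph{Typical cycles.} We first turn entropies into counts. The number of $x'\in\mathcal{C}^m$ that agree with $x=(x^1,\dots,x^m)\in\mathcal{C}^m$ on $A$ is $\prod_in_A(x^i)$. Call $x$ \emph{typical} if $\prod_in_A(x^i)\le p^{m(\tau-h(A)+\kappa)}$ for all $A\le\mathbb{F}_p^k$. For $x$ uniform in $\mathcal{C}^m$ the variables $\log n_A(x^i)$ are independent, identically distributed and bounded, with mean $\tau-h(A)$ by Lemma~\ref{lem:h}(i). By the weak law of large numbers, the probability that their average exceeds the mean by more than $\kappa$ tends to $0$ as $m\to\infty$. There are only $K$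 subspaces, so the fraction of cycles in $\mathcal{C}^m$ that are not typical is $o(1)$.

\emph{Sampling.} Apply Lemma~\ref{lem:sample} to $Z_1^m,\dots,Z_k^m\subseteq V^m$ with $q=\lceil m(\theta+2\kappa)\rceil\le nm$, and put $E_0=\mathbb{E}|E|=T^mp^{-(k-1)q}$. Fix a typical $x$. For $x'\in\mathcal{C}^m$ with differences $d_j=x'_j-x_j$ let $A(x')$ be the kernel of the map $\alpha\mapsto\sum_j\alpha_jd_j$ on $\mathbb{F}_p^k$. It contains $\mathbf{1}$, it contains $e_j$ exactly when $x'_j=x_j$, it is the whole space only for $x'=x$, and the differences span a space of dimension $k-\dim A(x')$. A cycle $x'$ with $A(x')=A$ agrees with $x$ on $A$. So by typicality and Lemma~\ref{lem:sample}(iii), given $x\in E$ the expected number of $x'\in E$ with $A(x')=A$ is at most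
\begin{equation}\label{eq:exp}
p^{m(\tau-h(A)+\kappa)-m(\theta+2\kappa)(k-\dim A)}=p^{m[\tau-h(A)-\theta(k-\dim A)]+m\kappa[1-2(k-\dim A)]}.
\end{equation}

\emph{Neighbors in two coordinates.} If $x'\ne x$ agrees with $x$ in the coordinates $1$ and $2$, then $\langle\mathbf{1},e_1,e_2\rangle\subseteq A(x')\ne\mathbb{F}_p^k$. For such subspaces the first bracket in \eqref{eq:exp} is at most $0$ by Lemma~\ref{lem:ab}(b), and the second is at most $-1$. Given $x\in E$, the expected number of such $x'$ in $E$ is at most $Kp^{-\kappa m}$. The same holds for the coordinates $3$ and $4$.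

\emph{Degrees.} If $x'_j=x_j$, then $A(x')\supseteq\langle\mathbf{1},e_j\rangle$. Now the first bracket is at most $\Delta$ by Lemma~\ref{lem:ab}(a), and the second is at most $1$. Given $x\in E$, the expected number of $x'\in E$ with $x'_j=x_j$, including $x$ itself, is at most $Kp^{m(\Delta+\kappa)}$.

\emph{The slice bound.} Let $D=20kK\,p^{m(\Delta+\kappa)}$. Let $\hat E$ be the set of typical $x\in E$ such that no other member of $E$ agrees with $x$ in both coordinates $1,2$ or in both coordinates $3,4$, and such that for each $j$ at most $D$ members of $E$ have $j$th coordinate $x_j$. For typical $x$, given $x\in E$, Markov's inequality bounds the probability of failure by $Kp^{-\kappa m}$ for each of the two pair conditions and by $\frac1{20k}$ for each of the $k$ degree conditions. All cycles lie in $E$ with the same probability, so the non-typical ones contribute $o(1)E_0$ to $\mathbb{E}|E|$. Therefore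
\[
\mathbb{E}|E\setminus\hat E|\le\big(o(1)+2Kp^{-\kappa m}+\tfrac1{20}\big)E_0\le\tfrac1{10}E_0
\]
for large $m$, and $\mathbb{E}\big(|\hat E|-|E\setminus\hat E|\big)=E_0-2\,\mathbb{E}|E\setminus\hat E|\ge\frac45E_0$. Fix an outcome with $|\hat E|-|E\setminus\hat E|\ge\frac45E_0$. The set $\hat E$ satisfies the hypotheses of Lemma~\ref{lem:degree}, so with Lemma~\ref{lem:sample}(i),
\[
\tfrac45\,T^mp^{-(k-1)q}\le20k^2K\,p^{m(\Delta+\kappa)}\,p^{(1-c)(nm-q)}.
\]
Take logarithms, divide by $m$, let $m\to\infty$, so that $q/m\to\theta+2\kappa$, and then let $\kappa\to0$. This gives $\tau-(k-1)\theta\le\Delta+(1-c)(n-\theta)$. By the definition of $\Delta$ we have $\tau-(k-1)\theta=\eta-\theta+\Delta$, so the defect cancels and \eqref{eq:key} remains.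
\end{proof}

\section{Symmetrization and regularization}\label{sec:B}

To prove Theorem~\ref{thm:B} we build, from a system and a random cycle $Y$, a symmetric regular system inside a large product. A product over all orderings of the sets creates symmetry and replaces each $H(Y_j)$ by their average, which is why the geometric mean appears in the theorem. Passing to sequences with prescribed frequencies creates regularity and turns entropy into cardinality.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The existence of $Y$ means $T\ge1$. For fixed sets the right-hand side is a continuous function of the distribution of $Y$ on the finite set of cycles, and distributions with rational probabilities are dense. So we may assume that the probabilities are rational.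

\emph{Symmetrization.} Let $V'=V^{S_k}$ be the space of functions $S_k\to V$ and
\[
X'_j=\{u\in V':u(\sigma)\in X_{\sigma(j)}\text{ for all }\sigma\in S_k\}.
\]
A tuple $(u_1,\dots,u_k)$ is a cycle of $X'_1,\dots,X'_k$ if and only if, for each $\sigma$, setting $x_{\sigma(j)}=u_j(\sigma)$ defines a cycle $x$ of $X_1,\dots,X_k$. So there are $T^{k!}$ cycles. Take independent copies $Y^\sigma$ ($\sigma\in S_k$) of $Y$ and put $Y'_j(\sigma)=Y^\sigma_{\sigma(j)}$. Then $Y'=(Y'_1,\dots,Y'_k)$ is a random cycle of $X'_1,\dots,X'_k$ with rational probabilities. For fixed $j$, each $i$ equals $\sigma(j)$ for $(k-1)!$ permutations $\sigma$, so by (H1)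
\[
H(Y'_j)=\sum_\sigma H(Y_{\sigma(j)})=(k-1)!\sum_iH(Y_i)=:h'\qquad\text{for every }j.
\]
For $\pi\in S_k$ let $(L_\pi u)(\sigma)=u(\sigma\pi)$, a linear automorphism of $V'$. The components $(L_\pi Y'_j)(\sigma)=Y^{\sigma\pi}_{\sigma\pi(j)}$ are independent over $\sigma$ with the law of $Y_{\sigma\pi(j)}$, and so are the components $Y'_{\pi(j)}(\sigma)=Y^\sigma_{\sigma\pi(j)}$. Hence $L_\pi Y'_j$ and $Y'_{\pi(j)}$ have the same distribution.

\emph{Regularization.} Let $\ell$ be a multiple of a common denominator of the probabilities of $Y'$. Let $Z_j\subseteq(V')^\ell$ be the set of sequences in which each $v\in V'$ occurs exactly $\ell\Pr(Y'_j=v)$ times, and let $T''$ be the number of cycles of $Z_1,\dots,Z_k$.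

The system is symmetric. Since $\Pr(Y'_{\pi(j)}=L_\pi v)=\Pr(Y'_j=v)$, a sequence lies in $Z_j$ if and only if its image under $L_\pi$, applied to each term, lies in $Z_{\pi(j)}$. In particular all $Z_j$ have the same size $M''$.

We have $1\le T''\le T^{k!\,\ell}$. A sequence of $\ell$ cycles of $X'_1,\dots,X'_k$ in which each cycle $u$ occurs $\ell\Pr(Y'=u)$ times is a cycle of $Z_1,\dots,Z_k$, and $Z_j\subseteq(X'_j)^\ell$ gives the upper bound.

The system is regular. The group $S_\ell$, permuting the terms of sequences, acts transitively on each $Z_j$ and maps cycles to cycles. So all elements of $Z_j$ lie in the same number of cycles, which must be $T''/M''$.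

Finally $M''\ge p^{\ell h'}(\ell+1)^{-|V'|}$. Let $\nu_v=\Pr(Y'_j=v)$ and draw $\ell$ independent samples from $\nu$. Occurrence numbers $(b_v)$ with $\sum_vb_v=\ell$, and $b_v=0$ where $\nu_v=0$, have probability $\ell!\prod_{\nu_v>0}\nu_v^{b_v}/b_v!$. For integers $a\ge0$, $b\ge1$ we have $a!/b!\ge b^{a-b}$: the quotient is a product of $a-b$ factors larger than $b$, or the reciprocal of a product of $b-a$ factors at most $b$. Hence the ratio of the probability of $(\ell\nu_v)$ to that of $(b_v)$ is
\[
\prod_{\nu_v>0}\frac{b_v!}{(\ell\nu_v)!}\,\nu_v^{\ell\nu_v-b_v}\ge\prod_{\nu_v>0}(\ell\nu_v)^{b_v-\ell\nu_v}\nu_v^{\ell\nu_v-b_v}=\ell^{\sum_v(b_v-\ell\nu_v)}=1.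
\]
So $(\ell\nu_v)$ is the most likely of at most $(\ell+1)^{|V'|}$ vectors, and the sample lies in $Z_j$ with probability at least $(\ell+1)^{-|V'|}$. Each element of $Z_j$ has probability $\prod_{\nu_v>0}\nu_v^{\ell\nu_v}=p^{-\ell h'}$, which gives the bound.

\emph{Conclusion.} Proposition~\ref{prop:main} in $(V')^\ell\cong\mathbb{F}_p^{n\,k!\,\ell}$ yields
\[
T^{k!\,\ell}\ge T''\ge N^{k!\,\ell(k-1)}\Big(\frac{p^{\ell h'}(\ell+1)^{-|V'|}}{N^{k!\,\ell}}\Big)^C.
\]
Take $(k!\,\ell)$th roots and let $\ell\to\infty$; the factor coming from $(\ell+1)^{-|V'|}$ tends to $1$. Since $h'/k!=\frac1k\sum_iH(Y_i)$,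
\[
T\ge N^{k-1}\Big(\frac{p^{\frac1k\sum_iH(Y_i)}}N\Big)^C=N^{k-1}\prod_{j=1}^k\Big(\frac{p^{H(Y_j)}}N\Big)^{C/k}.\qedhere
\]
\end{proof}

With the deduction in Section~\ref{sec:intro}, this completes the proof of Theorem~\ref{thm:A}.

\section{Asymmetric removal}\label{sec:C}

A maximal family of pairwise disjoint cycles leads to the same number of deletions in every set, so it cannot reflect different budgets $\varepsilon_jN$. We replace it by a weighting of the cycles, obtained as the dual of a fractional deletion problem; here it matters that Theorem~\ref{thm:B} allows arbitrary distributions. Rounding a fractional deletion costs a factor $k$, and the inequality of arithmetic and geometric means returns exactly this factor. We use linear programming duality in the following form: if the program $\min\{\mathbf{c}^{T}\mathbf{w}:\mathbf{A}\mathbf{w}\ge\mathbf{b},\ \mathbf{w}\ge0\}$ is feasible and bounded below, then its value is attained and equals the attained maximum $\max\{\mathbf{b}^{T}\mathbf{y}:\mathbf{A}^{T}\mathbf{y}\le\mathbf{c},\ \mathbf{y}\ge0\}$.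

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Suppose that the deletion alternative fails. Consider the program in the variables $s\ge0$ and $w_j(z)\ge0$ ($1\le j\le k$, $z\in X_j$): minimize $s$ subject to
\[
\sum_jw_j(x_j)\ge1\ \text{ for every cycle }x,\qquad\varepsilon_js-\sum_{z\in X_j}w_j(z)\ge0\ \text{ for every }j.
\]
It is feasible (take all $w_j(z)=1$ and $s$ large) and bounded below by $0$; let $s^*$ be its value. We claim that $s^*\ge N/k$. Otherwise an optimal solution has $\sum_zw_j(z)<\varepsilon_jN/k$ for all $j$, so the sets $S_j=\{z\in X_j:w_j(z)\ge1/k\}$ have $|S_j|<\varepsilon_jN$. Every cycle $x$ has $w_j(x_j)\ge1/k$ for some $j$, so deleting the $S_j$ destroys all cycles, contrary to assumption.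

The dual program has a variable $y_x\ge0$ for each cycle $x$ and a variable $\mu_j\ge0$ for each $j$, one constraint for each $w_j(z)$ and one for $s$. An optimal solution satisfies
\[
\sum_xy_x=s^*,\qquad\sum_{x:\,x_j=z}y_x\le\mu_j\ \ (z\in X_j),\qquad\sum_j\lambda_j\le1,\quad\text{where }\lambda_j=\varepsilon_j\mu_j.
\]
Since $s^*>0$, some $y_x$ is positive, and then all $\mu_j$ and $\lambda_j$ are positive. Let $Y$ be the random cycle with $\Pr(Y=x)=y_x/s^*$. For $z\in X_j$,
\[
\Pr(Y_j=z)\le\frac{\mu_j}{s^*}=\frac{\lambda_j}{\varepsilon_js^*}\le\frac{k\lambda_j}{\varepsilon_jN},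
\]
so $p^{H(Y_j)}/N\ge\varepsilon_j/(k\lambda_j)$ by (H1). By the inequality of arithmetic and geometric means $\prod_jk\lambda_j\le\big(\sum_j\lambda_j\big)^k\le1$, hence $\prod_j\big(p^{H(Y_j)}/N\big)\ge\varepsilon_1\cdots\varepsilon_k$. Theorem~\ref{thm:B} gives at least $(\varepsilon_1\cdots\varepsilon_k)^{C/k}N^{k-1}$ cycles.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FLS}
Jacob Fox, L\'aszl\'o Mikl\'os Lov\'asz, Lisa Sauermann,
\emph{A polynomial bound for the arithmetic $k$-cycle removal lemma in vector spaces},
arXiv:1709.04440 (2017).

\end{thebibliography}
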